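\title{Rational singularities of stable hypersurfaces in quiver representation spaces with an open orbit}

\begin{abstract}
Let $Q$ be a quiver without oriented cycles and let $T_1,\dots,T_m$ be pairwise non-isomorphic indecomposable complex representations of $Q$ with $\operatorname{Ext}^1(T_i,T_j)=0$ for all $i,j$. We prove that if all multiplicities $\lambda_i$ are large, then every irreducible $\operatorname{GL}(\alpha)$-stable hypersurface in the space of representations of dimension vector $\alpha=\sum_i\lambda_i\,\underline{\dim}\,T_i$ has rational singularities. In particular this holds for all orbit closures of codimension one, which proves a conjecture posed in a paper of L\H{o}rincz. Each such hypersurface is resolved by a vector bundle over a product of Grassmannians, and the canonical divisor of the resolution has coefficients that are affine functions of $\lambda$. This gives an exact criterion for rational singularities, terminality and the divisor class group for large $\lambda$, and a family of Kronecker quivers showing that the bound on $\lambda$ must depend on $Q$.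
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Q$ be a finite quiver without oriented cycles, with vertex set $Q_0$ and arrow set $Q_1$; an arrow $a$ goes from $ta$ to $ha$. A representation $V$ assigns a finite-dimensional complex vector space $V_x$ to each vertex and a linear map $V(a)\colon V_{ta}\to V_{ha}$ to each arrow, and $\underline{\dim}\,V=(\dim V_x)_x$ is its dimension vector. For $\alpha\in\mathbb N^{Q_0}$ the group $\operatorname{GL}(\alpha)=\prod_x\operatorname{GL}_{\alpha_x}(\mathbb C)$ acts on
\[
\operatorname{Rep}(Q,\alpha)=\bigoplus_{a\in Q_1}\operatorname{Hom}(\mathbb C^{\alpha_{ta}},\mathbb C^{\alpha_{ha}})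
\]
by $(g\cdot V)(a)=g_{ha}V(a)g_{ta}^{-1}$, and the orbits are the isomorphism classes of representations of dimension vector $\alpha$. We write $\operatorname{Ext}$ for $\operatorname{Ext}^1$ in the category of representations.

The orbit of $V$ has codimension $\dim\operatorname{Ext}(V,V)$ (see Section~\ref{sec:background}). Decomposing $V=\bigoplus_iT_i^{\lambda_i}$ into pairwise non-isomorphic indecomposables, we see that $\operatorname{Rep}(Q,\alpha)$ has an open orbit exactly when $\alpha=\sum_i\lambda_i\,\underline{\dim}\,T_i$ with $\operatorname{Ext}(T_i,T_j)=0$ for all $i,j$. The largest degenerations of this generic representation are the hypersurfaces in the complement of the open orbit, and one wants to know how singular they are.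

For the quiver $1\to2$ and $T_1=(\mathbb C\to\mathbb C)$ with the identity map, $\operatorname{Rep}(Q,(n,n))$ is the space of $n\times n$ matrices, and the complement of the open orbit is the hypersurface $\det=0$, the orbit closure of a matrix of rank $n-1$. For the quiver $1\to2\to3$ and $\alpha=(n,n+\ell,n)$, the complement is the hypersurface $\det(BA)=0$, where $A$ and $B$ are the two matrices. It is reducible for $\ell=0$ and irreducible for $\ell\ge1$, and its degenerate locus $\{\operatorname{rk}B<n\}$ has codimension $\ell+1$ in the space of pairs. Here $\ell$ is the multiplicity of one of the $T_i$ (Section~\ref{sec:example}). So raising the multiplicities pushes degenerate configurations into high codimension, and one guesses that the singularities are mild once all multiplicities are large. For small multiplicities they need not be: Remark~\ref{rem:nonnormal} exhibits a hypersurface of this kind that is not normal. This is the content of the following conjecture from \cite{Lor}, which is known when $Q$ is an extended Dynkin quiver.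

\medskip
\noindent\textbf{Conjecture.} \emph{Let $T_1,\dots,T_m$ be pairwise non-isomorphic indecomposable representations of $Q$ with $\operatorname{Ext}(T_i,T_j)=0$ for all $i,j$. Then there is a positive integer $N$ such that for every $\alpha=\sum_i\lambda_i\,\underline{\dim}\,T_i$ with all $\lambda_i\ge N$, all $\operatorname{GL}(\alpha)$-orbit closures of codimension $1$ in $\operatorname{Rep}(Q,\alpha)$ have rational singularities.}
\medskip

The definition of rational singularities is recalled in Section~\ref{sec:criterion}. Since $\operatorname{GL}(\alpha)$ is connected, an orbit closure of codimension $1$ is an irreducible stable hypersurface, so the conjecture follows from our main theorem, which does not ask for a dense orbit.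

\begin{theorem}\label{thm:main}
Let $Q$ and $T_1,\dots,T_m$ be as in the conjecture. There is an integer $N\ge1$ such that for every $\alpha=\sum_i\lambda_i\,\underline{\dim}\,T_i$ with all $\lambda_i\ge N$, every irreducible $\operatorname{GL}(\alpha)$-stable hypersurface in $\operatorname{Rep}(Q,\alpha)$ has rational singularities.
\end{theorem}

Theorem~\ref{thm:main} is deduced from the finer Theorem~\ref{thm:fine}, which gives a necessary and sufficient condition for rational singularities under a mild hypothesis on $\lambda$, and shows that for large $\lambda$ the hypersurfaces are terminal with divisor class group $\mathbb Z$. The exact criterion also shows that $N$ has to depend on the quiver.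

\begin{theorem}\label{thm:kronecker}
Let $r\ge2$, let $Q$ be the Kronecker quiver with $r$ arrows $1\to2$, and let $T$ be the indecomposable representation with $\underline{\dim}\,T=(r,r^2-1)$ and $\operatorname{Ext}(T,T)=0$. For every $\lambda\ge1$ the complement of the open orbit in $\operatorname{Rep}(Q,\lambda\,\underline{\dim}\,T)$ contains exactly one irreducible hypersurface, and it has rational singularities if and only if $\lambda\ge r$. Consequently no $N$ independent of $Q$ works in Theorem~\ref{thm:main}.
\end{theorem}

We make no claim that the hypersurfaces of Theorem~\ref{thm:kronecker} contain a dense orbit; the theorem concerns the sharpness of Theorem~\ref{thm:main} in the generality in which it is stated.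

\subsection*{Outline of the proof}
Put $T=\bigoplus_iT_i$. Every irreducible stable hypersurface has the form $X_S=\{V:\operatorname{Hom}(V,S)\ne0\}$, where $S$ is one of finitely many representations that depend on $T$ but not on $\lambda$, the simple objects of the perpendicular category $T^\perp$ (Section~\ref{sec:perp}). A general point of $X_S$ has a unique quotient isomorphic to $S$, and recording its kernel gives a resolution $\pi\colon Z\to X_S$ by a vector bundle over a product of Grassmannians (Section~\ref{sec:resolution}). For a hypersurface, rational singularities can be read off from the divisor of the pullback of a generator of $\omega_X$ (Section~\ref{sec:criterion}). On $Z$ this divisor is supported on prime divisors $D_j$ that come from the boundary of the orbit of $S$, and a computation in $\operatorname{Pic}(Z)$ gives its coefficients as $\delta_j=\sum_i\lambda_i\mu_{ij}+\kappa_j$, with integers $\mu_{ij}\ge0$ and $\kappa_j$ independent of $\lambda$ (Sections~\ref{sec:boundary} and~\ref{sec:canonical}). The decisive point is that for each $j$ some $\mu_{ij}$ is positive, because $S$ is the only object of $T^\perp$ with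 its dimension vector. Section~\ref{sec:example} carries out the whole program by hand for $\det(BA)=0$.

Of the hypotheses on the $T_i$ the proof uses only the vanishing of $\operatorname{Ext}(T_i,T_j)$. The absence of oriented cycles enters in Lemma~\ref{lem:simples}, in the description of semi-invariants (Theorem~\ref{thm:fft}), and in Lemma~\ref{lem:pic}. Varieties are irreducible and reduced, over $\mathbb C$, and hypersurfaces carry their reduced structure.

\section{Singularities of a hypersurface from one resolution}\label{sec:criterion}

A \emph{resolution} of a variety $X$ is a projective birational morphism $\pi\colon Z\to X$ from a smooth variety. The variety $X$ has \emph{rational singularities} if it is normal and $R^i\pi_*\mathcal O_Z=0$ for all $i>0$; equivalently, the natural map $\mathcal O_X\to R\pi_*\mathcal O_Z$ is an isomorphism. If this holds for one resolution, it holds for all. Higher direct images are hard to compute directly. For a hypersurface, duality replaces them by a question about the poles of a single differential form. We use three standard facts.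

\begin{itemize}
\item[(F1)] If $X$ is the zero set of an irreducible polynomial $f$ in affine space, then $X$ is Cohen--Macaulay and its dualizing sheaf $\omega_X$ is free of rank one. On the smooth locus $\omega_X$ is the sheaf of top-degree forms, and a generator $\eta$ is the Poincar\'e residue of $dx_1\wedge\dots\wedge dx_n/f$.
\item[(F2)] (Grothendieck duality.) If $\pi\colon Z\to X$ is a resolution of a Cohen--Macaulay variety and $\mathcal F$ is a coherent sheaf on $Z$, then $R\pi_*R\mathcal{H}\mathit{om}(\mathcal F,\omega_Z)\cong R\mathcal{H}\mathit{om}(R\pi_*\mathcal F,\omega_X)$. Taking $\mathcal F=\mathcal O_Z$ and dualizing $\mathcal O_X\to R\pi_*\mathcal O_Z$ gives the trace map $R\pi_*\omega_Z\to\omega_X$. Over an open set where $\pi$ is an isomorphism, it is the identity on top-degree forms.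
\item[(F3)] (Grauert--Riemenschneider.) For a resolution, $R^i\pi_*\omega_Z=0$ for $i>0$. Thus the trace is a map of sheaves $\operatorname{tr}\colon\pi_*\omega_Z\to\omega_X$.
\end{itemize}

Let $X$ be normal with $\omega_X$ invertible. For a proper birational morphism $\rho\colon X'\to X$ from a smooth variety and a prime divisor $E\subset X'$, the \emph{discrepancy} $a(E,X)$ is the order of vanishing along $E$ of $\rho^*\eta$, where $\eta$ is a local generator of $\omega_X$ near a general point of $\rho(E)$; it depends only on the valuation defined by $E$. One calls $X$ \emph{terminal} if $a(E,X)>0$ whenever $\rho(E)$ has codimension at least $2$.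

\begin{proposition}\label{prop:criterion}
Let $X$ be the zero set of an irreducible polynomial in affine space, let $\pi\colon Z\to X$ be a resolution that is an isomorphism over a nonempty open set $X^\circ\subset X$, and put $Z^\circ=\pi^{-1}(X^\circ)$. Let $D_1,\dots,D_k$ be the components of codimension $1$ of $Z\setminus Z^\circ$. Assume that the classes $[D_j]$ are linearly independent in $\operatorname{Pic}(Z)$ and that $[\omega_Z]=\sum_j\delta_j[D_j]$ with $\delta_j\in\mathbb Z$.
\begin{enumerate}
\item[(a)] $X$ has rational singularities if and only if $\delta_j\ge0$ for all $j$.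
\item[(b)] If $\delta_j\ge1$ for all $j$, then $X$ is terminal, its singular locus has codimension at least $3$, and $\operatorname{Cl}(X)\cong\operatorname{Pic}(Z)/\langle[D_1],\dots,[D_k]\rangle$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\eta$ generate $\omega_X$ and regard $\pi^*\eta$ as a rational section of $\omega_Z$. It is regular and nowhere zero over every open set where $\pi$ is an isomorphism, in particular on $Z^\circ$. So its divisor is $\sum_ja_jD_j$ for some integers $a_j$. This divisor has class $[\omega_Z]$, and the independence of the $[D_j]$ gives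
\begin{equation}\label{eq:div}
\operatorname{div}(\pi^*\eta)=\sum_j\delta_jD_j .
\end{equation}

(a) Suppose all $\delta_j\ge0$, so that $\pi^*\eta\in H^0(Z,\omega_Z)$. The trace is an isomorphism over $X^\circ$ and $\pi_*\omega_Z$ is torsion-free, so the trace is injective. The sections $\operatorname{tr}(\pi^*\eta)$ and $\eta$ of $\omega_X\cong\mathcal O_X$ agree on the dense open set $X^\circ$, hence everywhere, so the trace is surjective. By (F3), $R\pi_*\omega_Z\cong\omega_X$, and (F2) with $\mathcal F=\omega_Z$ gives
\[
R\pi_*\mathcal O_Z=R\pi_*R\mathcal{H}\mathit{om}(\omega_Z,\omega_Z)\cong R\mathcal{H}\mathit{om}(\omega_X,\omega_X)=\mathcal O_X .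
\]
Thus $R^i\pi_*\mathcal O_Z=0$ for $i>0$, and the $\mathcal O_X$-algebra $\mathcal A=\pi_*\mathcal O_Z$ is free of rank one as a module. We have not assumed that $X$ is normal, and it follows from this last fact. Multiplication by a local section $s$ of $\mathcal A$ is an endomorphism of a free module of rank one, hence equals multiplication by a section $s'$ of $\mathcal O_X$; applying both to $1$ gives $s=s'\cdot1$. So $\mathcal O_X=\pi_*\mathcal O_Z$, and $X$ is normal because $Z$ is.

Conversely, if $X$ has rational singularities, then $\mathcal O_X\to R\pi_*\mathcal O_Z$ is an isomorphism, and so is its dual, the trace (see \cite[Theorem~5.10]{KM}). The section of $\omega_Z$ with trace $\eta$ agrees with $\pi^*\eta$ on $Z^\circ$. So $\pi^*\eta$ is regular, and $\delta_j\ge0$ by \eqref{eq:div}.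

(b) By (a), $X$ is normal. Let $E\subset X'$ be a prime divisor with $\rho(E)$ of codimension at least $2$. Passing to a resolution of the main component of $X'\times_XZ$, we may assume $\rho=\pi\sigma$ with $\sigma\colon X'\to Z$. If $\sigma(E)$ is a divisor, it does not meet $Z^\circ$, since otherwise $\rho(E)$ would be a divisor. So $\sigma(E)=D_j$ for some $j$, the map $\sigma$ is an isomorphism near a general point of $E$, and $a(E,X)=\delta_j\ge1$. If $\sigma(E)$ is not a divisor, write $\pi^*\eta=u\xi$ near a general point of $\sigma(E)$, with $u$ regular and $\xi$ a generator of $\omega_Z$. The form $\sigma^*\xi$ vanishes along $E$, because $d\sigma$ has a kernel at a general point of the contracted divisor $E$. Hence $a(E,X)=\operatorname{ord}_E(\sigma^*u)+\operatorname{ord}_E(\sigma^*\xi)\ge1$. So $X$ is terminal, and a terminal variety is smooth in codimension $2$ by \cite[Corollary~5.18]{KM}.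

Since $X$ is normal and $\pi$ is proper and birational, $\pi$ is an isomorphism over an open set $W$ whose complement has codimension at least $2$. If $\pi(D_j)$ were a divisor it would meet $W$, and $\pi^*\eta$ has no zeros on $\pi^{-1}(W)$, contrary to $\delta_j\ge1$. So every $D_j$ is contracted, and $X\setminus X^\circ=\pi(Z\setminus Z^\circ)$ has codimension at least $2$. Removing a closed set of codimension at least $2$ from a normal variety does not change the class group, and removing prime divisors divides it by their classes. Therefore $\operatorname{Cl}(X)=\operatorname{Cl}(X^\circ)=\operatorname{Cl}(Z^\circ)=\operatorname{Pic}(Z)/\langle[D_j]\rangle$.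
\end{proof}

\section{The hypersurface $\det(BA)=0$}\label{sec:example}

Let $Q$ be $1\to2\to3$ and $\alpha=(n,n+\ell,n)$ with $n\ge2$, $\ell\ge1$. A representation is a pair $A\colon\mathbb C^n\to\mathbb C^{n+\ell}$, $B\colon\mathbb C^{n+\ell}\to\mathbb C^n$. If $BA$ is invertible, then $\mathbb C^{n+\ell}=\operatorname{im}A\oplus\ker B$ and the pair is isomorphic to $T_1^n\oplus T_2^\ell$, where $T_1=(\mathbb C\to\mathbb C\to\mathbb C)$ with identity maps and $T_2=(0\to\mathbb C\to0)$. So the open orbit is $\{\det(BA)\ne0\}$ and its complement is $X=\{\det(BA)=0\}$.

\emph{The resolution.} A point of $X$ has a covector $y\ne0$ with $yBA=0$. Recording $y$ alone is not enough, since for fixed $y$ the equation $(yB)A=0$ is quadratic and singular. Recording also the hyperplane $\ker(yB)$ makes all conditions linear. Let $Z$ be the set of $(A,B,H_2,H_3)$ with hyperplanes $H_2\subset\mathbb C^{n+\ell}$ and $H_3\subset\mathbb C^n$ such that $\operatorname{im}A\subset H_2$ and $B(H_2)\subset H_3$. This is a vector bundle over $\mathbb P^{n+\ell-1}\times\mathbb P^{n-1}$, cut out by $n+(n+\ell-1)$ linear conditions, so $Z$ is smooth and irreducible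 of dimension $2n(n+\ell)-1$. The projection $\pi$ to $(A,B)$ has image $X$: on $Z$ we have $\operatorname{im}BA\subset H_3$, and given $y\neq0$ with $yBA=0$ we take $H_3=\ker y$ and $H_2=\ker(yB)$, or, if $yB=0$, any hyperplane $H_2\supset\operatorname{im}A$. So $X$ is irreducible.

Let $X^\circ$ be the open set where $BA$ has corank one and $yB\ne0$ for the covector $y$ killing $\operatorname{im}BA$. There $H_3=\ker y$ and $H_2=\ker(yB)$ are forced, and $y$ is locally a row of the adjugate of $BA$, so $\pi$ is an isomorphism over $X^\circ$. If $v$ spans $\ker BA$, the derivative of $\det(BA)$ in the direction $A'$ is a nonzero multiple of $yBA'v$, which is not identically zero. So $\det(BA)$ is irreducible once we know that $X^\circ\ne\emptyset$.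

\emph{The boundary.} The complement of $\pi^{-1}(X^\circ)$ is the union of the prime divisor $D=\{\operatorname{im}B\subset H_3\}$ and the locus where $BA$ has corank at least $2$. On $Z$ the product $BA$ factors as $\mathbb C^n\to H_2\to H_3$ through maps $A'$ and $B'$ that vary freely, and corank at least $2$ means that $B'A'$ is not onto. The $(n-1)\times(n+\ell-1)$ matrix $B'$ fails to be onto in codimension $\ell+1\ge2$. When $B'$ is onto, $A'\mapsto B'A'$ is a linear surjection onto the $(n-1)\times n$ matrices, and these fail to be onto in codimension $2$. So $X^\circ\neq\emptyset$ and $D$ is the only divisor in the complement.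

\emph{The canonical class.} We have $\operatorname{Pic}(Z)=\mathbb Z^2$, generated by the quotient line bundles $\mathcal Q_2=\mathbb C^{n+\ell}/H_2$ and $\mathcal Q_3=\mathbb C^n/H_3$. The divisor $D$ is the zero set of the induced map $\mathcal Q_2\to\mathcal Q_3$, so $[D]=(-1,1)$. The base contributes $(-n-\ell,-n)$ to $[\omega_Z]$. The fibers contribute the determinant of the bundle of conditions $\operatorname{Hom}(\mathbb C^n,\mathcal Q_2)\oplus\operatorname{Hom}(H_2,\mathcal Q_3)$, which is $(n,0)+(1,n+\ell-1)$ because $\det H_2\cong\mathcal Q_2^{-1}$. The sum is
\[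
[\omega_Z]=(1-\ell,\ \ell-1)=(\ell-1)[D].
\]
By Proposition~\ref{prop:criterion}, $X$ has rational singularities for all $\ell\ge1$, and for $\ell\ge2$ it is terminal with class group $\mathbb Z^2/\langle(-1,1)\rangle\cong\mathbb Z$. The value $\ell-1$ fits the geometry: $\pi(D)=\{\operatorname{rk}B<n\}$ has codimension $\ell$ in $X$, the general fiber of $D\to\pi(D)$ is the $\mathbb P^{\ell-1}$ of hyperplanes containing $\operatorname{im}A$, and $\ell-1$ is the discrepancy of the blowup of a smooth variety along a smooth center of codimension $\ell$.

\emph{What generalizes.} Let $S=(0\to\mathbb C\to\mathbb C)$ with the identity map. A homomorphism $V\to S$ is a pair of covectors $(yB,y)$ with $yBA=0$, so $X=\{V:\operatorname{Hom}(V,S)\ne0\}$. A point of $Z$ is a subrepresentation $U=(\mathbb C^n,H_2,H_3)$ whose quotient has the dimension vector of $S$, and $D$ is the locus where this quotient is not isomorphic to $S$. The coefficient $\ell-1$ is the multiplicity of $T_2$ plus a constant. Each of these features persists in general.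

\section{Homomorphisms, extensions and semi-invariants}\label{sec:background}

For representations $V$ and $M$ consider the linear map
\[
d_{V,M}\colon\bigoplus_{x}\operatorname{Hom}(V_x,M_x)\to\bigoplus_{a}\operatorname{Hom}(V_{ta},M_{ha}),\qquad\varphi\mapsto\bigl(M(a)\varphi_{ta}-\varphi_{ha}V(a)\bigr)_a .
\]
Its kernel is $\operatorname{Hom}(V,M)$ and its cokernel is $\operatorname{Ext}(V,M)$. We write $\hom$ and $\operatorname{ext}$ for the dimensions. Three consequences are used throughout.

First, with the Euler form $\langle\gamma,\varepsilon\rangle=\sum_x\gamma_x\varepsilon_x-\sum_a\gamma_{ta}\varepsilon_{ha}$ we have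
\[
\langle\underline{\dim}\,V,\underline{\dim}\,M\rangle=\hom(V,M)-\operatorname{ext}(V,M).
\]
For $V=M$ of dimension vector $\gamma$ the left side is $\dim\operatorname{GL}(\gamma)-\dim\operatorname{Rep}(Q,\gamma)$, and the stabilizer of $V$ is $\operatorname{Aut}(V)$, of dimension $\hom(V,V)$. So the orbit of $V$ has codimension $\operatorname{ext}(V,V)$.

Second, the snake lemma turns a short exact sequence in either variable into a six-term exact sequence of $\operatorname{Hom}$ and $\operatorname{Ext}$ groups that ends in $0$. In particular $\operatorname{Ext}(V,M)\to\operatorname{Ext}(V,M'')$ is onto for a quotient $M''$ of $M$, and $\operatorname{Ext}(V,M)\to\operatorname{Ext}(V',M)$ is onto for a subrepresentation $V'$ of $V$.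

Third, if $\langle\underline{\dim}\,V,\underline{\dim}\,M\rangle=0$, then $d_{V,M}$ is a square matrix, and $c(V,M)=\det d_{V,M}$ is a polynomial in the entries of $V$ and $M$, well defined up to a nonzero scalar, with
\begin{equation}\label{eq:cvanish}
c(V,M)\ne0\iff\operatorname{Hom}(V,M)=0\iff\operatorname{Hom}(V,M)=0=\operatorname{Ext}(V,M).
\end{equation}

Every character of $\operatorname{GL}(\gamma)$ is $g\mapsto\prod_x\det(g_x)^{w(x)}$ for a unique $w\in\mathbb Z^{\operatorname{supp}\gamma}$. A rational function $h$ on $\operatorname{Rep}(Q,\gamma)$ has \emph{weight} $w$ if $h(gR)=\prod_x\det(g_x)^{w(x)}h(R)$, and a \emph{semi-invariant} is a polynomial that has a weight. We note: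
\begin{itemize}
\item[(S1)] The components of a stable closed set are stable, since $\operatorname{GL}(\gamma)$ is connected. The irreducible equation $h$ of an irreducible stable hypersurface is a semi-invariant, since $R\mapsto h(gR)$ is an irreducible equation of the same set.
\item[(S2)] If there is an open orbit, then a rational function of weight $0$ is constant on it, hence constant. So two nonzero semi-invariants of the same weight are proportional.
\item[(S3)] For fixed $V$ of dimension vector $\gamma$, the function $c(V,-)$ has weight $x\mapsto-\langle\gamma,e_x\rangle$, where $e_x$ is the unit vector at $x$. Indeed $d_{V,gM}$ is obtained from $d_{V,M}$ by composing with $g_x^{-1}$ on $\operatorname{Hom}(V_x,M_x)$ and with $g_{ha}$ on $\operatorname{Hom}(V_{ta},M_{ha})$, so $\det(g_x)$ occurs with exponent $-\gamma_x+\sum_{ha=x}\gamma_{ta}$.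
\end{itemize}
In the same way $c(-,M)$ is a semi-invariant. These functions give all semi-invariants.

\begin{theorem}[First fundamental theorem, \cite{DW,SvdB}]\label{thm:fft}
For each weight, the space of semi-invariants of that weight on $\operatorname{Rep}(Q,\alpha)$ is spanned by functions $c(-,M)$ with $\langle\alpha,\underline{\dim}\,M\rangle=0$.
\end{theorem}

\subsection*{Standing notation}
Let $T_1,\dots,T_m$ be as in the conjecture, $\tau_i=\underline{\dim}\,T_i$, $T=\bigoplus_iT_i$. For $\lambda$ with all $\lambda_i\ge1$ put $T^\lambda=\bigoplus_iT_i^{\lambda_i}$ and $\alpha=\sum_i\lambda_i\tau_i$; the orbit of $T^\lambda$ is open. If a vertex $x$ lies in the support of no $T_i$, then $\alpha_x=0$, and deleting $x$ changes neither $\operatorname{Rep}(Q,\alpha)$ with its orbits nor the maps $d_{T_i,T_j}$. We may therefore assume, and do from now on, that $T$ is \emph{sincere}: $T_x\ne0$ for every vertex $x$.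

\section{The perpendicular category and the hypersurfaces $X_S$}\label{sec:perp}

By \eqref{eq:cvanish}, a function $c(-,M)$ is nonzero on the open orbit exactly when $M$ lies in
\[
T^\perp=\{M:\operatorname{Hom}(T,M)=0=\operatorname{Ext}(T,M)\},
\]
a category that does not depend on $\lambda$. Note that $\langle\tau_i,\underline{\dim}\,M\rangle=0$ and $\langle\alpha,\underline{\dim}\,M\rangle=0$ for $M\in T^\perp$.

The six-term sequence shows that $T^\perp$ is closed under extensions and direct summands. It is also closed under images, kernels and cokernels. Let $\varphi\colon M\to M'$ be a map in $T^\perp$ with image $I$, kernel $K$ and cokernel $C$. Then $\operatorname{Hom}(T,I)\subset\operatorname{Hom}(T,M')=0$, and $\operatorname{Ext}(T,I)$ is a quotient of $\operatorname{Ext}(T,M)=0$, so $I\in T^\perp$. In the six-term sequences of $0\to K\to M\to I\to0$ and $0\to I\to M'\to C\to0$, the terms for $M$, $I$, $M'$ vanish, so those for $K$ and $C$ vanish too. Thus $T^\perp$ is an abelian category in which every object has finite length. A \emph{simple object} is a nonzero $S\in T^\perp$ whose only subrepresentations lying in $T^\perp$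 are $0$ and $S$; it need not be a simple representation.

\begin{lemma}\label{lem:simples}
The category $T^\perp$ has finitely many simple objects up to isomorphism. If $S$ is one of them and $\beta=\underline{\dim}\,S$, then $\operatorname{End}(S)=\mathbb C$, $\operatorname{Ext}(S,S)=0$ and $\langle\beta,\beta\rangle=1$. If $R\in T^\perp$ and $\underline{\dim}\,R=\beta$, then $R\cong S$.
\end{lemma}

\begin{proof}
Call $P'\in T^\perp$ \emph{projective} if $\operatorname{Ext}(P',M)=0$ for all $M\in T^\perp$. Maps from $P'$ then lift along surjections in $T^\perp$. Direct summands of $P'$ are projective, and so are subobjects $K\subset P'$ in $T^\perp$, because $\operatorname{Ext}(P',M)\to\operatorname{Ext}(K,M)$ is onto. We first construct a projective object that maps nontrivially to every nonzero object.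

Let $\Lambda=\mathbb CQ$ be the path algebra, viewed as a representation. It is finite-dimensional because $Q$ has no oriented cycles, and $\operatorname{Hom}(\Lambda,M)=\bigoplus_xM_x$ naturally in $M$. We modify $\Lambda$ so that it lies in $T^\perp$, first killing $\operatorname{Ext}(T,-)$ by Bongartz's universal extension and then killing $\operatorname{Hom}(T,-)$. Let $\xi_1,\dots,\xi_s$ be a basis of $\operatorname{Ext}(T,\Lambda)$ and let $0\to\Lambda\to\Lambda'\to T^s\to0$ have class $(\xi_1,\dots,\xi_s)$. The connecting map $\operatorname{Hom}(T,T^s)\to\operatorname{Ext}(T,\Lambda)$ sends the $i$th inclusion to $\xi_i$, so it is onto; since $\operatorname{Ext}(T,T^s)=0$, we get $\operatorname{Ext}(T,\Lambda')=0$. Let $J\subset\Lambda'$ be the sum of the images of all maps $T\to\Lambda'$, and $P=\Lambda'/J$. As $J$ is a quotient of some $T^{s'}$, we have $\operatorname{Ext}(T,J)=0$; together with $\operatorname{Hom}(T,J)=\operatorname{Hom}(T,\Lambda')$ this gives $\operatorname{Hom}(T,P)=0$. Also $\operatorname{Ext}(T,P)$ is a quotient of $\operatorname{Ext}(T,\Lambda')=0$. So $P\in T^\perp$. For $M\in T^\perp$ we have $\operatorname{Hom}(J,M)\subset\operatorname{Hom}(T^{s'},M)=0$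 and $\operatorname{Hom}(T^s,M)=0=\operatorname{Ext}(T^s,M)$, hence
\[
\operatorname{Hom}(P,M)=\operatorname{Hom}(\Lambda',M)=\operatorname{Hom}(\Lambda,M)=\textstyle\bigoplus_xM_x .
\]
So $\operatorname{Hom}(P,-)$ is exact on $T^\perp$ and nonzero on nonzero objects. An extension of $P$ by $M\in T^\perp$ has its middle term in $T^\perp$, so the identity of $P$ lifts and the extension splits: $P$ is projective.

A nonzero map $P\to S$ is onto, since its image lies in $T^\perp$. So every simple object is a composition factor of $P$ in $T^\perp$, and there are finitely many by the Jordan--H\"older theorem. By Schur's lemma $\operatorname{End}(S)$ is a finite-dimensional division algebra over $\mathbb C$, hence $\mathbb C$.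

Choose an indecomposable summand $P'$ of $P$ with a surjection $p\colon P'\to S$, and let $K=\ker p$; both $P'$ and $K$ are projective. Suppose $\operatorname{Ext}(S,S)\ne0$. The exact sequence $\operatorname{Hom}(K,S)\to\operatorname{Ext}(S,S)\to\operatorname{Ext}(P',S)=0$ gives a nonzero map, hence a surjection, $q\colon K\to S$. Lifting gives $u\colon P'\to K$ with $qu=p$ and $v\colon K\to P'$ with $pv=q$. Then $p(vu)^n=p\neq0$ for all $n$, so $vu$ is not nilpotent, and by Fitting's lemma it is an automorphism of the indecomposable $P'$. Then $u$ is injective, which is impossible since $\dim K<\dim P'$. Hence $\operatorname{Ext}(S,S)=0$ and $\langle\beta,\beta\rangle=1$.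

Finally, $\hom(S,R)\ge\langle\beta,\beta\rangle=1$. A nonzero map $S\to R$ has kernel in $T^\perp$, so it is injective, and it is an isomorphism by dimension.
\end{proof}

For a simple object $S$ of $T^\perp$ let
\[
f_S=c(-,S),\qquad X_S=\{f_S=0\}=\{V\in\operatorname{Rep}(Q,\alpha):\operatorname{Hom}(V,S)\ne0\}.
\]
We have $f_S(T^\lambda)\ne0$.

\begin{proposition}\label{prop:hyp}
Every irreducible $\operatorname{GL}(\alpha)$-stable hypersurface $H\subset\operatorname{Rep}(Q,\alpha)$ equals $X_S$ for some simple object $S$ of $T^\perp$.
\end{proposition}

\begin{proof}
The set $H$ is closed, stable and proper, so it misses the open orbit, and its irreducible equation $h$ is a semi-invariant with $h(T^\lambda)\ne0$. By (S2) the semi-invariants of the weight of $h$ form a line, and by Theorem~\ref{thm:fft} this line is spanned by some $c(-,M)$. So $h=u\,c(-,M)$ with $u\in\mathbb C^*$. Since all $\lambda_i\ge1$, \eqref{eq:cvanish} gives $M\in T^\perp$. For an exact sequence $0\to M'\to M\to M''\to0$ in $T^\perp$, the matrix $d_{V,M}$ is block triangular in adapted bases, with diagonal blocks $d_{V,M'}$ and $d_{V,M''}$, which are square because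 $M',M''\in T^\perp$. Hence $c(-,M)=\pm c(-,M')\,c(-,M'')$. Along a composition series of $M$ in $T^\perp$ we obtain an equality of polynomials $h=u'f_{S_1}\cdots f_{S_l}$ with $u'\in\mathbb C^*$ and simple objects $S_1,\dots,S_l$. In a factorization of the irreducible polynomial $h$, all factors but one are nonzero constants. So $h$ is a scalar multiple of one $f_{S_i}$, and $H=X_{S_i}$.
\end{proof}

\section{The boundary of the orbit of $S$ and the finer theorem}\label{sec:boundary}

Fix a simple object $S$ of $T^\perp$ and put $\beta=\underline{\dim}\,S$. In Section~\ref{sec:example} the divisor $D$ was the locus where a quotient of dimension vector $\beta$ degenerates. So we study the orbit $O_S\subset\operatorname{Rep}(Q,\beta)$, which is open since $\operatorname{Ext}(S,S)=0$, and its boundary. The data $h_j,w_j,\kappa_j,\mu_{ij}$ defined below do not depend on $\lambda$.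

Let $\{h_j=0\}$, $j=1,\dots,k$, be the components of codimension $1$ of $\operatorname{Rep}(Q,\beta)\setminus O_S$, with $h_j$ irreducible; $k=0$ is possible. By (S1), $h_j$ is a semi-invariant, of weight $w_j\in\mathbb Z^{\operatorname{supp}\beta}$. A rational function that is regular and nowhere zero on $O_S$ has its divisor supported on these components, so it equals $u\prod_jh_j^{n_j}$ with $u\in\mathbb C^*$, $n_j\in\mathbb Z$.

\begin{lemma}\label{lem:basis}
The weights $w_1,\dots,w_k$ form a $\mathbb Z$-basis of
\[
\beta^\perp=\Bigl\{\chi\in\mathbb Z^{\operatorname{supp}\beta}:\sum_x\chi(x)\beta_x=0\Bigr\}.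
\]
\end{lemma}

\begin{proof}
If $\sum_jn_jw_j=0$, then $\prod_jh_j^{n_j}$ has weight $0$ and is constant by (S2), so all $n_j=0$ by unique factorization. A scalar $t\in\mathbb C^*\subset\operatorname{GL}(\beta)$ fixes $S$ and $h_j(S)\ne0$, so $t^{\sum_xw_j(x)\beta_x}=1$ for all $t$, and $w_j\in\beta^\perp$. Conversely, let $\chi\in\beta^\perp$. The stabilizer of $S$ is $\operatorname{Aut}(S)=\mathbb C^*$, on which the character $\chi$ is trivial. So $gS\mapsto\prod_x\det(g_x)^{\chi(x)}$ is a well-defined, regular, nowhere zero function on $O_S\cong\operatorname{GL}(\beta)/\mathbb C^*$, of weight $\chi$. It equals $u\prod_jh_j^{n_j}$, and comparing weights gives $\chi=\sum_jn_jw_j$.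
\end{proof}

Two kinds of elements of $\beta^\perp$ will appear in the canonical class of the resolution. The first is
\[
\theta(x)=\langle\beta,e_x\rangle-\langle e_x,\beta\rangle=\sum_{ta=x}\beta_{ha}-\sum_{ha=x}\beta_{ta},\qquad x\in\operatorname{supp}\beta .
\]
It satisfies $\sum_x\theta(x)\beta_x=\langle\beta,\beta\rangle-\langle\beta,\beta\rangle=0$, so there are integers $\kappa_j$, of no particular sign, with
\begin{equation}\label{eq:kappa}
\theta=\sum_j\kappa_jw_j .
\end{equation}
The second comes from the polynomial $c(T_i,-)$ on $\operatorname{Rep}(Q,\beta)$, which is defined since $\langle\tau_i,\beta\rangle=0$ and has no zero on $O_S$ since $S\in T^\perp$. Thus $c(T_i,-)=u_i\prod_jh_j^{\mu_{ij}}$ with $u_i\in\mathbb C^*$ and integers $\mu_{ij}\ge0$, and by (S3)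
\begin{equation}\label{eq:mu}
-\langle\tau_i,e_x\rangle=\sum_j\mu_{ij}w_j(x),\qquad x\in\operatorname{supp}\beta .
\end{equation}
We set
\begin{equation}\label{eq:delta}
\delta_j=\sum_i\lambda_i\mu_{ij}+\kappa_j .
\end{equation}
For $\delta_j$ to grow with $\lambda$, each boundary divisor of $O_S$ must be detected by some $T_i$. This is where the simplicity of $S$ in $T^\perp$ is essential.

\begin{lemma}\label{lem:key}
For every $j$ there is an $i$ with $\mu_{ij}\ge1$. Hence $\delta_j\ge\min_i\lambda_i+\kappa_j$.
\end{lemma}

\begin{proof}
Suppose $\mu_{ij}=0$ for all $i$. The hypersurfaces $\{h_l=0\}$ are irreducible and distinct, so there is $R$ with $h_j(R)=0$ and $h_l(R)\ne0$ for $l\ne j$. Then $c(T_i,R)\ne0$ for all $i$, so $R\in T^\perp$ by \eqref{eq:cvanish}. By Lemma~\ref{lem:simples}, $R\cong S$, although $R\notin O_S$.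
\end{proof}

A nonzero map $V\to S$ need not be onto; its image is a subrepresentation of $S$. Simplicity also shows that proper images become rare as $\lambda$ grows. Let $\mathcal B$ be the finite set of dimension vectors of nonzero proper subrepresentations of $S$.

\begin{lemma}\label{lem:sub}
For $\beta'\in\mathcal B$ we have $-\langle\alpha,\beta'\rangle\ge\min_i\lambda_i$.
\end{lemma}

\begin{proof}
Let $S'\subset S$ have dimension vector $\beta'$. Since $\operatorname{Hom}(T_i,S')\subset\operatorname{Hom}(T_i,S)=0$, we have $-\langle\alpha,\beta'\rangle=\sum_i\lambda_i\operatorname{ext}(T_i,S')$. If all $\operatorname{ext}(T_i,S')$ vanished, $S'$ would lie in $T^\perp$, contrary to the simplicity of $S$.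
\end{proof}

\begin{definition}\label{def:adm}
A vector $\lambda$ with all $\lambda_i\ge1$ is \emph{admissible for $S$} if
\begin{itemize}
\item[(A1)] $\alpha_x>\beta_x$ for all $x\in Q_0$;
\item[(A2)] for all $\beta'\in\mathcal B$, both $-\langle\alpha-\beta',\beta'\rangle\ge2$ and $-\langle\alpha-\beta-\beta',\beta'\rangle\ge2$.
\end{itemize}
\end{definition}

Condition (A1) will make the Picard group of the resolution large enough to separate the $D_j$. The two numbers in (A2) bound the codimensions of the two loci where a map onto a proper subrepresentation of $S$ exists (Lemmas~\ref{lem:Zcirc} and~\ref{lem:Y}).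

Let $N\ge1$ be an integer such that, for all simple objects $S$ of $T^\perp$ and all $x\in Q_0$, $\beta'\in\mathcal B$, $1\le j\le k$ attached to them,
\begin{equation}\label{eq:N}
N>\beta_x,\quad N\ge2-\langle\beta',\beta'\rangle,\quad N\ge2-\langle\beta,\beta'\rangle-\langle\beta',\beta'\rangle,\quad N\ge-\kappa_j .
\end{equation}
By Lemma~\ref{lem:simples} these are finitely many conditions, and they depend only on $T$. Let $N'\geq1$ satisfy the same conditions with the last one replaced by $N'\ge1-\kappa_j$.

\begin{lemma}\label{lem:large}
If all $\lambda_i\ge N$, then for every simple object $S$ of $T^\perp$ the vector $\lambda$ is admissible and all $\delta_j\ge0$. If all $\lambda_i\ge N'$, then $\lambda$ is admissible for every $S$ and all $\delta_j\ge1$.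
\end{lemma}

\begin{proof}
Since $T$ is sincere, $\alpha_x\ge\min_i\lambda_i>\beta_x$, which is (A1). Condition (A2) follows from Lemma~\ref{lem:sub} and the second and third inequalities, and the bounds on $\delta_j$ from Lemma~\ref{lem:key} and the last.
\end{proof}

\begin{theorem}\label{thm:fine}
Let $T$ be sincere, let $S$ be a simple object of $T^\perp$, and let $\lambda$ be admissible for $S$. Then $f_S$ is an irreducible polynomial, and:
\begin{enumerate}
\item[(1)] $X_S$ has rational singularities if and only if $\delta_j\ge0$ for all $j$.
\item[(2)] If $\delta_j\ge1$ for all $j$, then $X_S$ is terminal, its singular locus has codimension at least $3$ in $X_S$, $\operatorname{Cl}(X_S)\cong\mathbb Z$, and $X_S$ is not $\mathbb Q$-factorial.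
\end{enumerate}
The conclusions of \textup{(2)} hold for all $S$ simultaneously as soon as all $\lambda_i\ge N'$.
\end{theorem}

The last sentence follows from (2) and Lemma~\ref{lem:large}; the rest is proved in Sections~\ref{sec:resolution} and~\ref{sec:canonical}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We may take $T$ sincere. Let $N$ satisfy \eqref{eq:N} and all $\lambda_i\ge N$. An irreducible stable hypersurface equals some $X_S$ by Proposition~\ref{prop:hyp}, and $X_S$ has rational singularities by Lemma~\ref{lem:large} and Theorem~\ref{thm:fine}(1).
\end{proof}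

\begin{example}\label{ex:check}
For $Q=(1\to2)$ and $\alpha=(n,n)$, take for $S$ the simple representation at vertex $2$. Then $X_S=\{\det=0\}$, $k=0$, $\mathcal B=\emptyset$, and $\lambda=n$ is admissible for $n\ge2$, where (2) applies with an empty hypothesis. In the example of Section~\ref{sec:example}, $\langle\tau_1,\gamma\rangle=\gamma_1$ and $\langle\tau_2,\gamma\rangle=\gamma_2-\gamma_3$, so $S=(0\to\mathbb C\to\mathbb C)$, which receives no map from $T$, has the smallest dimension vector possible in $T^\perp$ and is a simple object. Here $\operatorname{Rep}(Q,\beta)=\mathbb C$, $h_1$ is the coordinate, and on the support $\{2,3\}$ we have $w_1=(-1,1)$ and $\theta=(1,-1)$. So $\mu_{11}=0$, $\mu_{21}=1$, $\kappa_1=-1$, and $\delta_1=\ell-1$, as found by hand.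
\end{example}

\begin{remark}\label{rem:A1}
Part (2) fails without (A1). For $n=1$ the computation of Section~\ref{sec:example} goes through with $H_3=0$, but now $\operatorname{Pic}(Z)=\mathbb Z$ is generated by $[D]=-[\mathcal Q_2]$. For $\ell\ge2$ Proposition~\ref{prop:criterion}(b) gives $\operatorname{Cl}(X)=0$ for the quadric cone $X=\{BA=0\}$.
\end{remark}

\section{The resolution}\label{sec:resolution}

\subsection*{Representations with a chosen quotient}
Let $\varepsilon\le\gamma$ be dimension vectors, let $\operatorname{Gr}_x$ be the Grassmannian of subspaces $U_x\subset\mathbb C^{\gamma_x}$ of codimension $\varepsilon_x$, and let $\operatorname{Gr}=\prod_x\operatorname{Gr}_x$, with tautological sequences $0\to\mathcal U_x\to\mathcal O^{\gamma_x}\to\mathcal Q_x\to0$. Put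
\[
Z(\gamma,\varepsilon)=\{(V,U)\in\operatorname{Rep}(Q,\gamma)\times\operatorname{Gr}:V(a)U_{ta}\subset U_{ha}\text{ for all }a\}.
\]
It is the total space of the kernel of the surjection of vector bundles
\begin{equation}\label{eq:bundle}
\operatorname{Rep}(Q,\gamma)\otimes\mathcal O_{\operatorname{Gr}}\to\bigoplus_a\mathcal{H}\mathit{om}(\mathcal U_{ta},\mathcal Q_{ha})
\end{equation}
that restricts $V(a)$ to $U_{ta}$ and reduces it modulo $U_{ha}$. So $Z(\gamma,\varepsilon)$ is a smooth variety, projective over $\operatorname{Rep}(Q,\gamma)$, and its dimension exceeds $\dim\operatorname{Rep}(Q,\gamma)$ by $\sum_x(\gamma-\varepsilon)_x\varepsilon_x-\sum_a(\gamma-\varepsilon)_{ta}\varepsilon_{ha}=\langle\gamma-\varepsilon,\varepsilon\rangle$. Taking the image in $\operatorname{Rep}(Q,\gamma)$ gives the estimate behind all codimension bounds.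

\begin{lemma}\label{lem:quot}
The set of $V\in\operatorname{Rep}(Q,\gamma)$ that have a quotient of dimension vector $\varepsilon$ is closed, and it is empty or of codimension at least $-\langle\gamma-\varepsilon,\varepsilon\rangle$.
\end{lemma}

From now on $S$ is a simple object of $T^\perp$, $\lambda$ is admissible for $S$, $f=f_S$ and $X=X_S$. Let $Z=Z(\alpha,\beta)$, with projection $\pi\colon Z\to\operatorname{Rep}(Q,\alpha)$. Its dimension is $\dim\operatorname{Rep}(Q,\alpha)+\langle\alpha,\beta\rangle-\langle\beta,\beta\rangle=\dim\operatorname{Rep}(Q,\alpha)-1$, that of a hypersurface.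

Fix $U^0\in\operatorname{Gr}$ and splittings $\mathbb C^{\alpha_x}=U^0_x\oplus\mathbb C^{\beta_x}$. The fiber of $Z$ over $U^0$ consists of block triangular representations:
\begin{equation}\label{eq:fiber}
E=\operatorname{Rep}(Q,\alpha-\beta)\times\operatorname{Rep}(Q,\beta)\times\bigoplus_a\operatorname{Hom}(\mathbb C^{\beta_{ta}},\mathbb C^{(\alpha-\beta)_{ha}}),
\end{equation}
the factors recording the subrepresentation $U$, the quotient $V/U$, and the off-diagonal blocks. Every point of $\operatorname{Gr}$ has an open neighborhood $W$ with a morphism $g\colon W\to\operatorname{GL}(\alpha)$ such that $g(U)U^0=U$, and $(U,V)\mapsto(g(U)V,U)$ is an isomorphism from $W\times E$ onto the part of $Z$ over $W$. A $\operatorname{GL}(\alpha)$-stable subset $F\subset Z$ corresponds to $W\times(F\cap E)$ in this chart, so its codimension in $Z$ is the codimension of $F\cap E$ in $E$.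

\subsection*{The boundary in $Z$}
Define stable subsets
\begin{gather*}
Z_1=\{(V,U)\in Z:V/U\cong S\},\qquad Z^\circ=\{(V,U)\in Z_1:\hom(V,S)=1\},\\
D_j=\{(V,U)\in Z:h_j(V/U)=0\},
\end{gather*}
where the vanishing of the semi-invariant $h_j$ depends only on the isomorphism class of $V/U$. The set $Z_1$ is open and dense because $O_S$ is open in the middle factor of \eqref{eq:fiber}. On $Z_1$ we have $\hom(V,S)\ge1$, so $Z^\circ$ is open by semicontinuity of the corank of $d_{V,S}$.

\begin{lemma}\label{lem:Zcirc}
The sets $D_1,\dots,D_k$ are distinct prime divisors, and they are the components of codimension $1$ of $Z\setminus Z^\circ$. In particular $Z^\circ\ne\emptyset$.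
\end{lemma}

\begin{proof}
The set $D_j\cap E$ is the irreducible hypersurface $h_j=0$ on the middle factor times the other two factors, and $D_j$ is the image of $\operatorname{GL}(\alpha)\times(D_j\cap E)$. So the $D_j$ are distinct prime divisors, and $Z\setminus Z_1$ is their union together with a set of codimension at least $2$, coming from the remaining components of $\operatorname{Rep}(Q,\beta)\setminus O_S$.

It remains to show that $Z_1\setminus Z^\circ$ has codimension at least $2$. For $(V,U)\in Z_1$ the sequence $0\to\operatorname{Hom}(S,S)\to\operatorname{Hom}(V,S)\to\operatorname{Hom}(U,S)\to\operatorname{Ext}(S,S)=0$ gives $\hom(V,S)=1+\hom(U,S)$. By \eqref{eq:fiber}, the codimension in question is that of $\{U\in\operatorname{Rep}(Q,\alpha-\beta):\operatorname{Hom}(U,S)\ne0\}$. Such a $U$ has a quotient of dimension vector $\beta'\in\mathcal B\cup\{\beta\}$, the image of a nonzero map to $S$. By Lemma~\ref{lem:quot} this happens in codimension at least $-\langle\alpha-\beta-\beta',\beta'\rangle$. For $\beta'\in\mathcal B$ this is at least $2$ by (A2), and for $\beta'=\beta$ it equals $-\langle\alpha,\beta\rangle+2\langle\beta,\beta\rangle=2$.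
\end{proof}

\subsection*{The image of $Z$}
Points of $X$ all of whose maps to $S$ are surjective lie in $\pi(Z)$. The others form a small set.

\begin{lemma}\label{lem:Y}
The set $Y$ of $V\in\operatorname{Rep}(Q,\alpha)$ that admit a nonzero non-surjective map to $S$ is closed, and it is empty or of codimension at least $2$.
\end{lemma}

\begin{proof}
The pairs $(V,[\varphi])\in\operatorname{Rep}(Q,\alpha)\times\mathbb P\bigl(\bigoplus_x\operatorname{Hom}(\mathbb C^{\alpha_x},S_x)\bigr)$ with $d_{V,S}(\varphi)=0$ and some $\varphi_x$ not onto form a closed set, and $Y$ is its image under a projective morphism. Each $V\in Y$ has a quotient of dimension vector $\beta'\in\mathcal B$, so Lemma~\ref{lem:quot} and the first inequality in (A2) give the bound.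
\end{proof}

\begin{proposition}\label{prop:resolution}
The polynomial $f$ is irreducible, $\pi(Z)=X$, and $\pi\colon Z\to X$ is a resolution. It is an isomorphism over the nonempty open set $X^\circ=\{V\in X\setminus Y:\hom(V,S)=1\}$, and $\pi^{-1}(X^\circ)=Z^\circ$.
\end{proposition}

\begin{proof}
\emph{The image.} We have $\pi(Z_1)\subset X$, hence $\pi(Z)\subset X$ by density. So $X\ne\emptyset$, and since $f(T^\lambda)\ne0$, all components of $X$ have codimension $1$. By Lemma~\ref{lem:Y}, $X\setminus Y$ is dense in $X$. If $V\in X\setminus Y$, a nonzero map $V\to S$ is onto, and its kernel $U$ gives $(V,U)\in Z$. As $\pi(Z)$ is closed, $\pi(Z)=X$, and $X$ is irreducible.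

\emph{The bijection.} If $(V,U)\in Z^\circ$, then $\operatorname{Hom}(V,S)$ is spanned by a surjection, so $V\in X^\circ$. If $V\in X^\circ$ and $\varphi$ spans $\operatorname{Hom}(V,S)$, then $\varphi$ is onto, and $U=\ker\varphi$ is the only subrepresentation with $V/U\cong S$. So $\pi$ maps $Z^\circ$ bijectively onto $X^\circ$, which is therefore nonempty; it is open by semicontinuity.

\emph{Irreducibility of $f$.} Let $V\in X^\circ$, let $\varphi$ span $\ker d_{V,S}$, and let $\psi\ne0$ be a linear form vanishing on the hyperplane $\operatorname{im}d_{V,S}$. The adjugate of a matrix of corank one has rank one, its image is the kernel of the matrix and its kernel is the image of the matrix; so $\operatorname{adj}(d_{V,S})$ is a nonzero multiple of $b\mapsto\psi(b)\varphi$. The derivative of $\det$ at a matrix $M$ is $M'\mapsto\operatorname{trace}(\operatorname{adj}(M)M')$, and moving $V$ in the direction $V'$ moves $d_{V,S}$ in the direction $\varphi'\mapsto-(\varphi'_{ha}V'(a))_a$. Hence $df_V(V')$ is a nonzero constant times $\psi\bigl((\varphi_{ha}V'(a))_a\bigr)$. Each $\varphi_{ha}$ is onto, so $V'\mapsto(\varphi_{ha}V'(a))_a$ is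 onto $\bigoplus_a\operatorname{Hom}(V_{ta},S_{ha})$, and $df_V\ne0$. Since $X$ is irreducible, $f$ is a constant times a power of an irreducible polynomial, and $df_V\ne0$ forces the exponent to be $1$.

\emph{The inverse.} Near $V_0\in X^\circ$ choose a column $\varphi(V)$ of $\operatorname{adj}(d_{V,S})$ with $\varphi(V_0)\ne0$. From $d_{V,S}\operatorname{adj}(d_{V,S})=f(V)\cdot\mathrm{id}=0$ on $X$ we see that $\varphi(V)$ spans $\operatorname{Hom}(V,S)$ for $V\in X^\circ$ near $V_0$. Its components $\varphi(V)_x$ are surjective and depend regularly on $V$, hence so do their kernels. Thus the inverse $s\colon X^\circ\to Z^\circ$ of the bijection is a morphism. Finally, $s$ is a section of the separated morphism $\pi^{-1}(X^\circ)\to X^\circ$, so its image $Z^\circ$ is closed in $\pi^{-1}(X^\circ)$. It is also dense, being a nonempty open subset of the variety $Z$. So $Z^\circ=\pi^{-1}(X^\circ)$.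
\end{proof}

\section{The canonical class and the proof of Theorem~\ref{thm:fine}}\label{sec:canonical}

It remains to verify the numerical hypotheses of Proposition~\ref{prop:criterion}. For $x\notin\operatorname{supp}\beta$ the Grassmannian $\operatorname{Gr}_x$ is a point. For $x\in\operatorname{supp}\beta$ we have $0<\beta_x<\alpha_x$ by (A1), so $\operatorname{Pic}(\operatorname{Gr}_x)=\mathbb Z$, generated by $\det\mathcal Q_x$. The Picard group of $\operatorname{Gr}$ is the direct sum of those of the factors, and it does not change on passing to the total space of a vector bundle. Hence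
\[
\mathbb Z^{\operatorname{supp}\beta}\to\operatorname{Pic}(Z),\qquad w\mapsto\bigotimes_x(\det\mathcal Q_x)^{w(x)},
\]
is an isomorphism, and we identify the two groups. Under this identification classes of divisors become weights of semi-invariants.

\begin{lemma}\label{lem:classes}
In $\operatorname{Pic}(Z)=\mathbb Z^{\operatorname{supp}\beta}$ we have $[D_j]=w_j$ and $[\omega_Z]=\sum_j\delta_jw_j$.
\end{lemma}

\begin{proof}
Local frames $\iota_x\colon\mathcal O^{\beta_x}\to\mathcal Q_x$ identify the quotient $V/U$ with a point $R_\iota\in\operatorname{Rep}(Q,\beta)$. For new frames $\iota_xg_x$ the point becomes $g^{-1}R_\iota$, so $h_j(R_\iota)$ is multiplied by $\prod_x\det(g_x)^{-w_j(x)}$. The induced generator of $\det\mathcal Q_x$ is multiplied by $\det(g_x)$, so the coordinate of a section of $\bigotimes_x(\det\mathcal Q_x)^{w_j(x)}$ changes by the same factor. Thus the functions $h_j(R_\iota)$ define a section of this line bundle. In a chart $W\times E$ with the frames induced by $g(U)$ the section is the irreducible polynomial $h_j$ on the middle factor of $E$, so its divisor is $D_j$ with multiplicity one.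

The tautological sequence gives $\det\mathcal U_x\cong(\det\mathcal Q_x)^{-1}$, and so
\begin{equation}\label{eq:dethom}
\det\mathcal{H}\mathit{om}(\mathcal U_x,\mathcal Q_y)\cong(\det\mathcal Q_x)^{\beta_y}\otimes(\det\mathcal Q_y)^{(\alpha-\beta)_x}.
\end{equation}
The tangent bundle of $\operatorname{Gr}_x$ is $\mathcal{H}\mathit{om}(\mathcal U_x,\mathcal Q_x)$, so $\omega_{\operatorname{Gr}_x}=(\det\mathcal Q_x)^{-\alpha_x}$. If $\mathcal E$ is the kernel of \eqref{eq:bundle}, the relative canonical bundle of its total space $Z\to\operatorname{Gr}$ is $(\det\mathcal E)^{-1}$, which is the determinant of the target of \eqref{eq:bundle} because the source is trivial. Applying \eqref{eq:dethom} to each arrow, we find that $[\omega_Z]$ has $x$-coordinate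
\[
-\alpha_x+\sum_{ta=x}\beta_{ha}+\sum_{ha=x}(\alpha-\beta)_{ta}=-\Bigl(\alpha_x-\sum_{ha=x}\alpha_{ta}\Bigr)+\theta(x)=-\langle\alpha,e_x\rangle+\theta(x).
\]
By \eqref{eq:mu}, \eqref{eq:kappa} and \eqref{eq:delta} this is $\sum_j\delta_jw_j(x)$.
\end{proof}

A normal variety is \emph{$\mathbb Q$-factorial} if $\operatorname{Cl}(X)/\operatorname{Pic}(X)$ is torsion. To exclude this we need the Picard group of $X$.

\begin{lemma}\label{lem:pic}
If $X$ is normal, then $\operatorname{Pic}(X)=0$.
\end{lemma}

\begin{proof}
Since $Q$ has no oriented cycles, there are integers $n_x$ with $n_{ha}>n_{ta}$ for all arrows. The element $(t^{n_x})_x\in\operatorname{GL}(\alpha)$ multiplies $V(a)$ by $t^{n_{ha}-n_{ta}}$ and preserves the closed set $X$, so this action extends to a morphism $\nu\colon X\times\mathbb A^1\to X$ with $\nu(V,1)=V$ and $\nu(V,0)=0$. For normal $X$, every line bundle on $X\times\mathbb A^1$ is pulled back from $X$, so its restrictions to $t=1$ and $t=0$ are isomorphic. For $\nu^*\mathcal L$ these restrictions are $\mathcal L$ and the trivial bundle.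
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fine}]
By Proposition~\ref{prop:resolution}, $f$ is irreducible and $\pi\colon Z\to X$ is a resolution that is an isomorphism over $X^\circ$, with $\pi^{-1}(X^\circ)=Z^\circ$. By Lemma~\ref{lem:Zcirc} the $D_j$ are the divisorial components of $Z\setminus Z^\circ$. Their classes $w_j$ are linearly independent by Lemma~\ref{lem:basis}, and $[\omega_Z]=\sum_j\delta_j[D_j]$ by Lemma~\ref{lem:classes}. Proposition~\ref{prop:criterion} gives (1), and under the hypothesis of (2) it gives terminality, the bound on the singular locus, and $\operatorname{Cl}(X)\cong\mathbb Z^{\operatorname{supp}\beta}/\beta^\perp$, again by Lemma~\ref{lem:basis}. This quotient is the image of $\chi\mapsto\sum_x\chi(x)\beta_x$, a nonzero subgroup of $\mathbb Z$, so it is isomorphic to $\mathbb Z$. By Lemma~\ref{lem:pic}, $\operatorname{Cl}(X)/\operatorname{Pic}(X)\cong\mathbb Z$ is not torsion.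
\end{proof}

\section{Kronecker quivers}\label{sec:kronecker}

Let $Q$ have $r\ge2$ arrows $1\to2$, so that $\langle(a,b),(a',b')\rangle=aa'+bb'-rab'$. Let $P_2$ be the simple representation at vertex $2$, and let $P_1$ be the representation of dimension vector $(1,r)$ whose arrows send $1$ to the standard basis vectors of $\mathbb C^r$. Both are projective, with $\operatorname{Hom}(P_x,M)=M_x$.

\begin{proof}[Proof of Theorem~\ref{thm:kronecker}]
\emph{The representation $T$.} Define $T$ by $0\to P_2\to P_1^r\to T\to0$, where the components of the first map form a basis of $\operatorname{Hom}(P_2,P_1)=\mathbb C^r$. Then $\tau=\underline{\dim}\,T=(r,r^2-1)$, and $T$ is sincere. Since $\operatorname{End}(P_1)=\mathbb C$, the map $\operatorname{Hom}(P_1^r,P_1)\to\operatorname{Hom}(P_2,P_1)$ sends the standard basis of $\mathbb C^r$ to the chosen basis. It is bijective, and $\operatorname{Ext}(P_1^r,P_1)=0$, so $\operatorname{Hom}(T,P_1)=0=\operatorname{Ext}(T,P_1)$. Next, $\operatorname{Ext}(T,T)$ is a quotient of $\operatorname{Ext}(T,P_1^r)=0$, and $\langle\tau,\tau\rangle=r^2+(r^2-1)^2-r^2(r^2-1)=1$, so $\operatorname{End}(T)=\mathbb C$ and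 $T$ is indecomposable. It is determined by $\tau$ and $\operatorname{Ext}(T,T)=0$, since the open orbit is unique.

\emph{The simple object.} We have $\langle\tau,(a,b)\rangle=ra+(r^2-1)b-r^2b=ra-b$. So every object of $T^\perp$ has dimension vector in $\mathbb N\cdot(1,r)$, and $S=P_1$, with $\beta=(1,r)$, is a simple object. A simple object of dimension vector $l\beta$ satisfies $1=l^2\langle\beta,\beta\rangle=l^2$, so it is isomorphic to $S$ by Lemma~\ref{lem:simples}.

\emph{Every $\lambda\ge1$ is admissible.} With $\alpha=\lambda\tau$, (A1) reads $r\lambda>1$ and $(r^2-1)\lambda>r$, true for $r\ge2$. A subrepresentation of $P_1$ that is nonzero at vertex $1$ is all of $P_1$, so $\mathcal B=\{(0,b):1\le b\le r\}$. For $\beta'=(0,b)$ we get $-\langle\alpha,\beta'\rangle=\lambda b$, $\langle\beta,\beta'\rangle=rb-rb=0$ and $\langle\beta',\beta'\rangle=b^2$, so both numbers in (A2) equal $\lambda b+b^2\ge2$. By Proposition~\ref{prop:resolution}, $X_S$ is an irreducible hypersurface in the complement of the open orbit. Any such hypersurface is a component of the complement, hence stable by (S1), hence equal to $X_S$ by Proposition~\ref{prop:hyp}.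

\emph{The coefficient.} Writing the $r$ maps $\mathbb C\to\mathbb C^r$ as columns identifies $\operatorname{Rep}(Q,\beta)$ with the $r\times r$ matrices $M$, with action $M\mapsto g_2Mg_1^{-1}$, and $O_S=\{\det M\ne0\}$. So $k=1$, $h_1=\det$ and $w_1=(-r,1)$. From $\langle\tau,(a,b)\rangle=ra-b$ we get $(-\langle\tau,e_x\rangle)_x=(-r,1)=w_1$, so $\mu_{11}=1$. Also $\theta=(r\beta_2,-r\beta_1)=(r^2,-r)=-rw_1$, so $\kappa_1=-r$. Hence $\delta_1=\lambda-r$, and Theorem~\ref{thm:fine}(1) gives the criterion. Given any $N$, the case $\lambda=N$, $r=N+1$ is a hypersurface without rational singularities.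
\end{proof}

\begin{remark}\label{rem:nonnormal}
In the smallest case $r=2$, $\lambda=1$, where $\delta_1=-1$, the failure can be seen directly: $X=X_S$ is not normal. Here $V=(A,B)$ is a pair of maps $\mathbb C^2\to\mathbb C^3$ and $\dim X=11$. Let $Z'$ be the set of $(A,B,[s:t],[v])\in\operatorname{Rep}(Q,(2,3))\times\mathbb P^1\times\mathbb P^1$ with $(sA+tB)v=0$, a vector bundle of rank $12-3=9$ over $\mathbb P^1\times\mathbb P^1$, so $\dim Z'=11$. For a point of $Z'$, the vector $v$ and a line containing $Av$ and $Bv$ form a subrepresentation $R$ with $\underline{\dim}\,(V/R)=\beta$; since $\langle\beta,\beta\rangle=1$, there is a nonzero map $V/R\to S$, and $V\in X$. For the pair with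
\[
sA+tB=\begin{pmatrix}s&0\\0&t\\0&0\end{pmatrix}
\]
the fiber of $Z'\to X$ consists of two points. A finite fiber forces the image to have dimension $11$, so $Z'\to X$ is onto. View $(A,B)$ as the linear map $\mathbb C^2\otimes\mathbb C^2\to\mathbb C^3$, $(s,t)\otimes v\mapsto(sA+tB)v$. Two distinct points of $\mathbb P^1\times\mathbb P^1$ give independent tensors and impose $6$ conditions, so the pairs with at least two preimages form a set of dimension at most $4+6=10$. Thus $Z'\to X$ is projective and birational with a disconnected fiber, and $X$ is not normal by Zariski's main theorem.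
\end{remark}

\begin{thebibliography}{9}

\bibitem{DW}
Derksen and Weyman, J. Amer. Math. Soc. \textbf{13} (2000).

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{Lor}
Andr\'as Cristian L\H{o}rincz, \emph{Singularities of zero sets of semi-invariants for quivers}, arXiv:1509.04170 (2015).

\bibitem{SvdB}
Schofield and Van den Bergh, Indag. Math. \textbf{12} (2001).

\end{thebibliography}
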